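\title{Unicuspidal plane curves with one Puiseux pair and $a+b=3d$}

\begin{abstract}
Consider a complex plane curve of degree $d$ and genus $g$ whose only singular point is a cusp with one Puiseux pair $(a,b)$. When $a+b=3d$, the degree-genus formula becomes the Pell-type equation $a^2-7ab+b^2+9=18g$. We show that every coprime solution of this equation with $2\le a<b$ is realized by such a curve. The curves are found among those that meet a fixed nodal cubic only at its node, where they form an affine space of dimension $g$. For $g\ge1$ the proof analyzes a nef and big class on an iterated blow-up of the node; for $g=0$ it uses a Cremona transformation that acts on the pairs by $(a,b)\mapsto(a,7a-b)$. We also determine the genera for which the equation has coprime solutions.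
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work over $\mathbb C$. A curve $C\subset\mathbb P^2$ is \emph{cuspidal} if each of its singular points is locally irreducible, that is, has a knot as its link. The \emph{genus} of $C$ is the genus of its normalization. For coprime integers $2\le a<b$, an \emph{$(a,b)$-unicuspidal curve} is a cuspidal curve with exactly one singular point, at which the singularity has exactly one Puiseux pair $(a,b)$; equivalently, the singularity is locally topologically equivalent to $\{x^a=y^b\}$. If such a curve has degree $d$ and genus $g$, the degree-genus formula reads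
\begin{equation}\label{eq:genus}
(d-1)(d-2)=(a-1)(b-1)+2g .
\end{equation}

This paper is about the case $a+b=3d$. Put
\[
Q(a,b)=a^2-7ab+b^2=(a+b)^2-9ab,\qquad \lambda=\frac{7+3\sqrt5}{2},
\]
so that $\lambda^2-7\lambda+1=0$ and, for positive $a,b$, we have $Q(a,b)<0$ if and only if $\lambda^{-1}<b/a<\lambda$. If $a+b=3d$, then $(d-1)(d-2)-(a-1)(b-1)=d^2-ab+1$, and \eqref{eq:genus} takes the two equivalent forms
\begin{equation}\label{eq:d}
d^2-ab=2g-1,\qquad Q(a,b)=9(2g-1).
\end{equation}
The second form no longer involves $d$:
\begin{equation}\label{eq:pell}
a^2-7ab+b^2+9=18g .
\end{equation}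
Conversely, a solution of \eqref{eq:pell} satisfies $(a+b)^2=9(ab+2g-1)$, so $3\mid a+b$, and $d=(a+b)/3$ satisfies \eqref{eq:genus}. For $2\le a<b$ it is the only positive integer that does, because the right side of \eqref{eq:genus} is positive and $(d-1)(d-2)$ is strictly increasing for $d\ge2$. Thus an $(a,b)$-unicuspidal curve of genus $g$ satisfies \eqref{eq:pell} exactly when its degree is $(a+b)/3$.

Equation \eqref{eq:pell} is symmetric in $a$ and $b$, and $a=b=1$ is not a solution, so we order coprime solutions by $a<b$. For fixed $g$ at most two solutions have $a=1$; they describe a smooth point and not a cusp. Examples with $a\ge2$ are $(2,13)$ for $g=0$, $(8,55)$ for $g=1$ and $(4,29)$ for $g=3$, of degrees $5$, $21$ and $11$. The following question is posed in \cite{BCG}.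

\begin{quote}
\textbf{Question.} Is it true that for every $g\ge0$ all but finitely many coprime solutions $(a,b)$ of \eqref{eq:pell} with $2\le a<b$ are realized by an $(a,b)$-unicuspidal curve of genus $g$?
\end{quote}

The answer is yes, and no solution has to be excluded.

\begin{theorem}\label{thm:A}
Let $g\ge0$. Every coprime solution $(a,b)$ of \eqref{eq:pell} with $2\le a<b$ is realized by an $(a,b)$-unicuspidal curve of genus $g$. The curve can be chosen to meet a given nodal cubic $N$ only at the node of $N$.
\end{theorem}

The nodal cubic is what gives the relation $a+b=3d$ a geometric meaning. Throughout the paper $N\subset\mathbb P^2$ is a nodal cubic, that is, an irreducible cubic with a node $p$, and $(x,y)$ are local analytic coordinates at $p$ with $N=\{xy=0\}$. Place at $p$ a branch parametrized by $x=\tau^a\cdot\text{unit}$, $y=\tau^b\cdot\text{unit}$. Its intersection numbers with the two branches of $N$ are $a$ and $b$. If this is the only branch at $p$ of an integral curve of degree $d$, B\'ezout's theorem gives $a+b\le3d$, with equality exactly when the curve meets $N$ nowhere else.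

\begin{definition}\label{def:type}
Let $a,b$ be coprime positive integers. A \emph{curve of type $(a,b)$} is an integral plane curve that meets $N$ only at $p$, is unibranch at $p$, and has local intersection numbers $a$ with $\{x=0\}$ and $b$ with $\{y=0\}$. Its degree is $(a+b)/3$.
\end{definition}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item Let $2\le a<b$ be coprime with $3\mid a+b$. An $(a,b)$-unicuspidal curve of degree $(a+b)/3$ exists if and only if $b/a>\lambda$ or $(a,b)=(F_{2k-1},F_{2k+3})$ for some $k\ge2$, where $F_n$ are the Fibonacci numbers, $F_1=F_2=1$.
\item Let $g\ge0$ and let $1\le a<b$ be a coprime solution of \eqref{eq:pell}. The curves of type $(a,b)$ form an affine space $\mathbb A^g$. The general one is smooth away from $p$ and has genus $g$.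
\item For given $g\ge1$, equation \eqref{eq:pell} has a coprime solution with $2\le a<b$ if and only if $2g-1=5^{\epsilon}\prod p_i$ with $\epsilon\in\{0,1\}$ and all primes $p_i\equiv\pm1\pmod5$; it then has infinitely many. For $g=0$ there are infinitely many.
\end{enumerate}
\end{theorem}

A count of parameters suggests part (2). Give $x$ the weight $a$ and $y$ the weight $b$. Multiplying the $a$ conjugate Puiseux series of a branch as above shows that its local equation is, up to a unit, $y^a-\kappa x^b$ plus monomials of weight greater than $ab$, with $\kappa\ne0$. In particular no monomial $x^iy^j$ with $ai+bj<ab$ occurs. The rectangle $[0,b]\times[0,a]$ contains $(a+1)(b+1)$ lattice points, the only ones on the diagonal $ai+bj=ab$ are its two endpoints, and the rest are divided evenly between the two sides. So we impose $\frac12(a+1)(b+1)-1$ linear conditions on the $\frac12(d+1)(d+2)$-dimensional space of forms of degree $d$, and by \eqref{eq:d} the solutions form a vector space of dimension at least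
\[
\tfrac12\big(d^2+3d+2-ab-a-b+1\big)=\tfrac12\,(d^2-ab+3)=g+1 .
\]
One therefore expects a $g$-dimensional family. The count proves little by itself: all solutions might be divisible by the equation of $N$, and it says nothing about singularities away from $p$. These two points are the content of the proof.

Section~\ref{sec:example} treats lines, conics and cubics by hand. Section~\ref{sec:corner} translates Definition~\ref{def:type} into a statement about one divisor class $F$, with $F^2=2g-1$, on a blow-up of the plane. The sign of $F^2$ splits the proof into the cases $g\ge1$ (Section~\ref{sec:positive}) and $g=0$ (Section~\ref{sec:zero}). Section~\ref{sec:proofs} assembles the geometric statements, and Section~\ref{sec:arith} proves Theorem~\ref{thm:B}(3).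

\section{A line, a conic and a pencil of cubics}\label{sec:example}

Choose homogeneous coordinates with $p=[0:0:1]$ and with tangent lines $X=0$, $Y=0$ at the node. The equation of $N$ is then $XYZ=c(X,Y)$ for a binary cubic $c$. The terms $X^2Y$ and $XY^2$ are absorbed by a change of $Z$, the coefficients of $X^3$ and $Y^3$ are nonzero because $N$ is irreducible, and rescaling gives
\[
N:\quad \Phi=X^3+Y^3-XYZ=0 .
\]
Hence all nodal cubics are projectively equivalent, and the involution $X\leftrightarrow Y$ exchanges the two branches at the node. We record the consequence.

\begin{lemma}\label{lem:symmetry}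
Whether a curve of type $(a,b)$ exists depends neither on $N$ nor on the labeling of its branches. In particular there is a curve of type $(a,b)$ if and only if there is one of type $(b,a)$, and the two are projectively equivalent.
\end{lemma}

The normalization of $N$ is $\nu[u:v]=[u^2v:uv^2:u^3+v^3]$. The points $u=0$ and $v=0$ map to $p$; let $\{x=0\}$ be the branch through $u=0$ and $\{y=0\}$ the branch through $v=0$. For a form $G$ of degree $d$ not divisible by $\Phi$, the zeros of the binary form $\nu^*G$ record the intersection of $\{G=0\}$ with $N$. So $\{G=0\}$ meets $N$ only at $p$, with intersection numbers $a$ and $b$ along the two branches, if and only if $\nu^*G$ is a nonzero multiple of $u^av^b$.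

For $a=1$ this linear condition already forces the curve to be of type $(1,b)$. Intersection number $1$ with a branch through $p$ makes the curve smooth at $p$. Every component meets $N$, hence passes through $p$, and only one component, of multiplicity one, passes through a smooth point; so the curve is integral. In degrees $1$, $2$, $3$ we compute
\[
\nu^*Y=uv^2,\qquad \nu^*(YZ-X^2)=uv^5,\qquad \nu^*G_0=uv^8,
\]
where $G_0=(YZ-X^2)Z-XY^2$; the last identity follows from $uv^5(u^3+v^3)=u^4v^5+uv^8$ and $\nu^*(XY^2)=u^4v^5$. The kernel of $\nu^*$ is zero in degrees $1$ and $2$ and is spanned by $\Phi$ in degree $3$. Therefore: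
\begin{itemize}
\item the tangent line $Y=0$ is the only curve of type $(1,2)$, and the conic $YZ=X^2$ is the only curve of type $(1,5)$; here $d^2-ab=-1$ and $g=0$;
\item the curves of type $(1,8)$ are the cubics $G_0+t\Phi=0$ with $t\in\mathbb A^1$; here $d^2-ab=1$ and $g=1$.
\end{itemize}
The cubic $G_0=0$ is smooth. At a singular point we would have $Y^2=-2XZ$, $Z^2=2XY$ and $X^2=2YZ$. The product of these equations is $(XYZ)^2=-8(XYZ)^2$, so one coordinate vanishes, and then the equations force all three to vanish. Hence all but finitely many curves of type $(1,8)$ are smooth of genus $1$, as Theorem~\ref{thm:B}(2) asserts.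

The pencil shows the mechanism of the general proof. The restriction of $G$ to $N$ is prescribed up to a scalar; it lifts to a form on the plane; the forms restricting to zero give the one member $N$ that must be removed; integrality comes from the way a curve must meet $N$; and the only base point lies on $N$, where the remaining members are smooth.

For $a\ge2$ the restriction to $N$ no longer sees the cusp. The reducible quintic $(YZ-X^2)\,G_0=0$ has $\nu^*$ equal to $u^2v^{13}$, but it has two smooth branches at $p$ instead of a cusp with Puiseux pair $(2,13)$. To turn the cusp into a linear condition we blow up $p$ until the branch becomes smooth and transverse to the total transform of $N$. That total transform then takes over the role of $N$.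

\section{Corner blow-ups of the nodal cubic}\label{sec:corner}

\subsection{The surfaces and their charts}

Blow up $p$, and then repeatedly blow up nodes of the reduced total transform of $N$. We call these nodes \emph{corners} and the result $\pi\colon Y\to\mathbb P^2$ a \emph{corner blow-up}. Let $D=\pi^{-1}(N)_{\mathrm{red}}$ be the \emph{boundary}. Its components are the strict transform $\tilde N$ and the exceptional curves. To an exceptional curve $E$ we attach the vector $(\operatorname{ord}_Ex,\operatorname{ord}_Ey)$ of vanishing orders of the pulled-back functions; it depends only on the labeling of the two branches of $N$. The curve $\tilde N$ passes through two corners, one on each branch, and by the same rule it carries the vector $(1,0)$ at the corner on $\{x=0\}$ and $(0,1)$ at the corner on $\{y=0\}$.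

\begin{lemma}\label{lem:charts}
Let $Y$ be a corner blow-up.
\begin{enumerate}
\item[(a)] $D$ is a cycle of $n\ge2$ smooth rational curves, and $D\sim-K_Y$.
\item[(b)] The vectors $v,w$ of the two components through a corner form a basis of $\mathbb Z^2$, and blowing up this corner creates an exceptional curve with vector $v+w$.
\item[(c)] Let $E$ be exceptional with vector $(a,b)$. On a neighborhood of the set of non-corner points of $E$ there are coordinates $(s,t)$, $t\in\mathbb C^*$, with $E=\{s=0\}$ and
\[
x=s^at^c,\qquad y=s^bt^e,\qquad ae-bc=\pm1 .
\]
\item[(d)] Distinct exceptional curves have distinct vectors, and every primitive vector with positive entries occurs on some corner blow-up.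
\item[(e)] For any two corner blow-ups $Y$, $Y'$ there is a third that is obtained from each of them by blowing up corners.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first blow-up produces $\tilde N$ and one exceptional curve, meeting transversally in two points, and each later blow-up inserts one curve into the cycle. We have $N\sim-K_{\mathbb P^2}$. If $\sigma$ is the blow-up of a node of a reduced anticanonical curve $D_0$, with exceptional curve $E$ and strict transform $\tilde D_0$, then the new anticanonical class is $\sigma^*D_0-E=(\tilde D_0+2E)-E=\tilde D_0+E$.

(b), (c) We show by induction that at each corner, with vectors $v=(a,b)$ and $w=(c,e)$, there are coordinates $(s,t)$ in which the components are $\{s=0\}$ and $\{t=0\}$, with $x=s^at^c$, $y=s^bt^e$ and $ae-bc=\pm1$. At $p$ itself take $(s,t)=(x,y)$, $v=(1,0)$, $w=(0,1)$. In the chart $s=s'$, $t=s't'$ of the blow-up of the corner we get $x=s'^{\,a+c}t'^{\,c}$ and $y=s'^{\,b+e}t'^{\,e}$. The exceptional curve $\{s'=0\}$ has vector $v+w$, the curve $\{t'=0\}$ has vector $w$, and $\det(v+w,w)=\det(v,w)$. The chart $s=s't'$, $t=t'$ gives the same statement at the other new corner, with vectors $v$ and $v+w$.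 The non-corner points of the new curve are the points $s'=0$, $t'\in\mathbb C^*$ of the first chart, and later blow-ups do not touch them.

(d) The direction of $v+w$ lies strictly between those of $v$ and $w$, so the slopes increase strictly along the chain from $(1,0)$ to $(0,1)$. Let $u$ be primitive and suppose $u=\alpha v+\beta w$ with integers $\alpha,\beta>0$ for the vectors of some corner; this holds at $p$. Blow up the corner. If $\alpha=\beta$, both equal $1$ by primitivity and $u=v+w$ has been created. If $\alpha>\beta$, then $u=(\alpha-\beta)v+\beta(v+w)$ is an expression of the same kind at a new corner, with smaller sum of coefficients; for $\alpha<\beta$ use $u=\alpha(v+w)+(\beta-\alpha)w$. The process stops.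

(e) Build $Y'$ one blow-up at a time, $Y'_1,\dots,Y'_m=Y'$, where $Y'_1$ is the blow-up of $p$, and suppose that $Y''$ is obtained from both $Y$ and $Y'_k$ by blowing up corners. Let $c$ be the center of $Y'_{k+1}\to Y'_k$. If $c$ is not among the centers of $Y''\to Y'_k$, blow it up in $Y''$. Since blow-ups over distinct points commute, the blow-up of $c$ can be performed first, so the surface obtained factors through $Y'_{k+1}$ by blow-ups of corners.
\end{proof}

By (d) we may write $E_v$ for the exceptional curve with vector $v$. The charts (c) translate Definition~\ref{def:type} into a transversality condition; this is where coprimality of $a$ and $b$ is needed, since only primitive vectors label exceptional curves.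

\begin{lemma}\label{lem:germ}
Let $E_v$, $v=(a,b)$, be a component of $D$, and let $\gamma$ be an irreducible curve germ at $p$ other than the branches of $N$. Then $\gamma$ has intersection numbers $a$ with $\{x=0\}$ and $b$ with $\{y=0\}$ if and only if its strict transform meets $D$ at a non-corner point of $E_v$ and is smooth and transverse to $E_v$ there. If moreover $2\le a<b$, then $\gamma$ has exactly one Puiseux pair $(a,b)$.
\end{lemma}

\begin{proof}
The intersection numbers are the orders of $x$ and $y$ along the normalization $\tau\mapsto(x(\tau),y(\tau))$ of $\gamma$. A smooth germ transverse to $E_v$ at a non-corner point is parametrized by $s$, with $t$ a unit, so that $x=s^a\cdot\text{unit}$ and $y=s^b\cdot\text{unit}$. Conversely, put $\varepsilon=ae-bc=\pm1$ and invert the monomial map: $t^{\varepsilon}=y^ax^{-b}$ and $s^{\varepsilon}=x^ey^{-c}$. If $x$ and $y$ have orders $a$ and $b$ in $\tau$, then $t$ has order $0$ and $s$ has order $\varepsilon(ae-bc)=1$. So the lift of $\gamma$ passes through a point $(0,t_0)$ with $t_0\ne0$, where it is smooth and transverse to $\{s=0\}$.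

For the last claim, extract an $a$-th root of the unit and reparametrize so that $x=\tau^a$. Then $y=\sum_{j\ge b}c_jx^{j/a}$ with $c_b\ne0$. The first exponent $b/a$ is not an integer and has denominator $a$ in lowest terms, so no later term increases the denominator, and $(a,b)$ is the only Puiseux pair.
\end{proof}

\subsection{Intersection numbers}

Let $L$ be the pull-back of the class of a line. The group $\operatorname{Pic}Y$ has the orthogonal basis $L,e_1,\dots,e_m$, where $e_i$ is the total transform of the $i$-th exceptional curve, $L^2=1$ and $e_i^2=-1$. The strict transform of the $i$-th exceptional curve is $e_i$ minus a combination of the $e_j$ with $j>i$. Hence the curves $E_w$ form a basis of the unimodular lattice $\Lambda=L^\perp$, and there is a dual basis: $E_v^*\in\Lambda$ satisfies $E_v^*\cdot E_v=1$ and $E_v^*\cdot E_w=0$ for $w\ne v$. Every class $G\in\operatorname{Pic}Y$ satisfies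
\begin{equation}\label{eq:expand}
G=(G\cdot L)\,L+\sum_w(G\cdot E_w)\,E_w^*,
\end{equation}
since both sides have the same intersection numbers with $L$ and with all $E_w$. The function $xy$ vanishes to order $a'+b'$ along $E_{(a',b')}$, so $3L\sim\pi^*N=\tilde N+\sum_w(a'+b')E_w$ and
\begin{equation}\label{eq:bezout}
3\,G\cdot L=G\cdot\tilde N+\sum_{w=(a',b')}(a'+b')\,G\cdot E_w .
\end{equation}

\begin{lemma}\label{lem:lattice}
\begin{enumerate}
\item[(a)] For $v=(a,b)$ and $w=(a',b')$ we have $E_v^*\cdot E_w^*=-\min(ab',a'b)$. In particular $(E_v^*)^2=-ab$, and $-E_v^*$ is effective.
\item[(b)] Every irreducible curve $\Gamma\not\subset D$ satisfies $\Gamma\cdot D\ge1$.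
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The coefficient of $E_w$ in an element $Z\in\Lambda$ is $Z\cdot E_w^*$, so we have to find the coefficients of $E_v^*$. Let $f=y^a-x^b$. Its zero set $\gamma$ is the irreducible germ $(\tau^a,\tau^b)$. Near the exceptional locus, $\operatorname{div}(f\circ\pi)=\tilde\gamma+Z$ with $Z\in\Lambda$. A principal divisor has degree $0$ on each compact curve $E_u$, so $Z\cdot E_u=-\tilde\gamma\cdot E_u$, and $Z=-E_v^*$ by Lemma~\ref{lem:germ}. In the chart $x=s^{a'}t^c$, $y=s^{b'}t^e$ along $E_w$ we have $f=s^{ab'}t^{ae}-s^{a'b}t^{bc}$, which has order $\min(ab',a'b)$ in $s$. When the two exponents are equal we have $v=w$ and $ae\ne bc$, so the terms do not cancel.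

(b) All curves contracted by $\pi$ lie in $D$, so $\pi(\Gamma)$ is a plane curve different from $N$. It meets $N$, hence $\Gamma$ meets $D=\pi^{-1}(N)$.
\end{proof}

\subsection{The class $F$}

Let $a,b$ be coprime positive integers with $3\mid a+b$, and let $d=(a+b)/3$. If $d$ is even, then $a$ and $b$ are both odd; if $d$ is odd, then $ab$ is even. In both cases $d^2-ab$ is odd, so \eqref{eq:d} holds for exactly one integer $g$, possibly negative. Let $Y$ be a corner blow-up containing $E=E_v$, $v=(a,b)$. By Lemma~\ref{lem:germ} and \eqref{eq:expand}, the strict transform of a curve of type $(a,b)$ can only lie in the class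
\[
F=dL+E_v^* .
\]
This class is orthogonal to the exceptional curves other than $E$, and \eqref{eq:bezout} gives $F\cdot\tilde N=3d-(a+b)=0$. Together with Lemmas~\ref{lem:charts}(a) and~\ref{lem:lattice}(a) and with \eqref{eq:d}, this yields
\begin{equation}\label{eq:F}
F\cdot E=1,\qquad F\cdot D_i=0\ \ (D_i\ne E),\qquad -F\cdot K_Y=F\cdot D=1,\qquad F^2=2g-1,
\end{equation}
where $D_i$ runs over the components of $D$. By the adjunction formula $2p_a(C)-2=C^2+C\cdot K_Y$, curves in the class $F$ have arithmetic genus $g$. The equality $F\cdot D=1$, which is the relation $a+b=3d$ read on $Y$, makes integrality automatic.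

\begin{proposition}\label{prop:dictionary}
For an effective divisor $C$ on $Y$ that contains no component of $D$, the following are equivalent:
\begin{enumerate}
\item[(i)] $C\in|F|$;
\item[(ii)] $C\cdot E=1$ and $C\cdot D_i=0$ for all components $D_i\ne E$ of $D$;
\item[(iii)] $C$ is the strict transform of a curve of type $(a,b)$.
\end{enumerate}
Such a $C$ is integral of arithmetic genus $g$ and meets $D$ in a single non-corner point of $E$, where it is smooth and transverse to $E$. If $C$ is smooth, then $\pi(C)$ is smooth away from $p$ and has genus $g$; if in addition $2\le a<b$, then $\pi(C)$ is $(a,b)$-unicuspidal.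
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii) is \eqref{eq:F}. If (ii) holds, then $C\sim(C\cdot L)L+E_v^*$ by \eqref{eq:expand} and $3\,C\cdot L=a+b$ by \eqref{eq:bezout}, which is (i).

Assume (ii) and write $C=\sum m_jC_j$ with $C_j$ irreducible. By Lemma~\ref{lem:lattice}(b), $1=C\cdot D=\sum m_j\,C_j\cdot D\ge\sum m_j$, so $C$ is integral. It is disjoint from the components $D_i\ne E$, so it avoids the corners, and $C\cdot E=1$ means that it meets $E$ in one point, where it is smooth and transverse to $E$. Since $\pi$ is an isomorphism from $Y\setminus D$ onto $\mathbb P^2\setminus N$, the image $\pi(C)$ meets $N$ only at $p$ and has a single branch there, and Lemma~\ref{lem:germ} gives (iii). Conversely, the strict transform of a curve of type $(a,b)$ meets $D$ only along its one branch over $p$, and Lemma~\ref{lem:germ} gives (ii).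

If $C$ is smooth, it is the normalization of $\pi(C)$ and maps isomorphically away from the point over $p$; its genus is $p_a(C)=g$. The last claim is the last claim of Lemma~\ref{lem:germ}.
\end{proof}

It remains to describe the members of $|F|$ that contain no component of $D$ and to find a smooth one.

\section{Positive genus}\label{sec:positive}

In this section $g\ge1$, the pair $1\le a<b$ is a coprime solution of \eqref{eq:pell}, and $Y$, $E$, $F$ are as above. By \eqref{eq:d} we have $Q(a,b)>0$, hence $b/a>\lambda$.

\begin{proposition}\label{prop:positive}
The linear system $|F|$ has dimension $g$. The members that contain a component of $D$ form a hyperplane, and the general member is smooth.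
\end{proposition}

To produce a member not containing $D$ we want to lift a section from $D$ to $Y$, as we lifted $uv^8$ to $G_0$. The obstruction lies in $H^1(Y,F-D)$, and $F-D\sim K_Y+F$ because $D$ is anticanonical. The vanishing theorem of Ramanujam and Kawamata--Viehweg states that $H^1(Y,K_Y+F)=0$ if $F$ is \emph{nef}, meaning $F\cdot\Gamma\ge0$ for every irreducible curve $\Gamma$, and $F^2>0$. Here $F^2=2g-1>0$, so nefness is the first task.

\subsection{The class $F$ is nef}

\begin{lemma}\label{lem:nef}
We have $h^2(F)=0$ and $\chi(F)=g+1$, so $F$ is effective. Moreover $F$ is nef.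
\end{lemma}

\begin{proof}
On the rational surface $Y$, Riemann--Roch gives $\chi(F)=1+\frac12(F^2-F\cdot K_Y)=g+1$. By Serre duality $h^2(F)=h^0(K_Y-F)$, which vanishes because $L$ is nef and $(K_Y-F)\cdot L=-3-d<0$. So $h^0(F)\ge g+1>0$.

Suppose $F\cdot\Gamma<0$ for an irreducible curve $\Gamma$. By \eqref{eq:F}, $\Gamma\not\subset D$. A member of $|F|$ has the form $m\Gamma+R$ with $R$ effective and not containing $\Gamma$; then $m\Gamma^2\le F\cdot\Gamma<0$, so $\Gamma^2\le-1$. Adjunction and Lemma~\ref{lem:lattice}(b) give
\[
-2\le2p_a(\Gamma)-2=\Gamma^2-\Gamma\cdot D\le-2 ,
\]
hence $\Gamma^2=-1$ and $\Gamma\cdot D=1$. So $\Gamma$ has intersection number $1$ with one component of $D$ and $0$ with the others. Let $d'=\Gamma\cdot L\ge1$. If the component is $\tilde N$, then $\Gamma\sim d'L$ by \eqref{eq:expand} and $\Gamma^2>0$, which is false. So it is some $E_w$ with $w=(a',b')$, and $\Gamma\sim d'L+E_w^*$. Now \eqref{eq:bezout} gives $3d'=a'+b'$, and $\Gamma^2=-1$ reads $d'^{\,2}-a'b'=-1$. Thus $Q(a',b')=-9<0$.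

Put $\beta=b/a$ and $\beta'=b'/a'$. We have found $\beta'<\lambda<\beta$, so $\min(ab',a'b)=ab'$, and Lemma~\ref{lem:lattice}(a) gives $9\,F\cdot\Gamma=(a+b)(a'+b')-9ab'$. Dividing by $aa'$ and using first $\beta>\lambda$, then $\beta'<\lambda$ and $8-\lambda>0$, we get
\[
\frac{9\,F\cdot\Gamma}{aa'}=(1+\beta)(1+\beta')-9\beta'>(1+\lambda)-(8-\lambda)\beta'>(1+\lambda)-(8-\lambda)\lambda=\lambda^2-7\lambda+1=0 .
\]
This contradicts $F\cdot\Gamma<0$.
\end{proof}

The curves $\Gamma$ that had to be excluded are, by Proposition~\ref{prop:dictionary}, the strict transforms of curves of type $(a',b')$ with $g=0$. These do exist (Section~\ref{sec:zero}); the point is that $\lambda$ separates their slopes from the slope of $v$.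

\subsection{Restriction to the boundary}

\begin{lemma}\label{lem:boundary}
We have $h^0(D,F|_D)=1$ and $h^1(D,F|_D)=0$. A nonzero section $\sigma$ of $F|_D$ vanishes at exactly one point $q$, a non-corner point of $E$.
\end{lemma}

\begin{proof}
Let $D'$ be the union of the components $D_i\ne E$. It is a chain of smooth rational curves that meets $E$ in the two corners of $E$. By \eqref{eq:F}, $F|_E$ has degree $1$, and the sections of $F|_D$ that vanish on $D'$ are the sections of $F|_E$ that vanish at the two corners. This gives an exact sequence
\[
0\to\mathcal O_{\mathbb P^1}(-1)\to F|_D\to F|_{D'}\to0 ,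
\]
and $\mathcal O_{\mathbb P^1}(-1)$ has no cohomology, so restriction induces isomorphisms $H^i(F|_D)\cong H^i(F|_{D'})$. On each component of $D'$ the degree is $0$. Removing an end component of the chain, which meets the rest in one point, gives a sequence with the same kernel $\mathcal O_{\mathbb P^1}(-1)$. Repeating this we reach a single component, on which $F$ is trivial, with $h^0=1$ and $h^1=0$.

The section $\sigma$ is nonzero on that last component, hence nowhere zero on it. It is then nonzero at the corner with the next component, hence nowhere zero on that one, and so on along $D'$. So $\sigma|_E$ is a section of degree $1$ that does not vanish at the corners, and it has exactly one zero.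
\end{proof}

Consider $0\to\mathcal O_Y(F-D)\to\mathcal O_Y(F)\to F|_D\to0$. By Lemma~\ref{lem:nef} and the vanishing theorem, $H^1(Y,F-D)=0$. Therefore the restriction $H^0(Y,F)\to H^0(D,F|_D)=\mathbb C\sigma$ is surjective, and $H^1(Y,F)=0$ by Lemma~\ref{lem:boundary}. With Lemma~\ref{lem:nef} we obtain $h^0(F)=g+1$. Since $\sigma$ vanishes on no component of $D$, a section of $F$ vanishes on a component of $D$ if and only if it restricts to zero on $D$, and such sections form a hyperplane. This proves the first two claims of Proposition~\ref{prop:positive}. Every member $C$ outside the hyperplane meets $D$ exactly in $q$, and by Proposition~\ref{prop:dictionary} it is integral of arithmetic genus $g$, smooth at $q$ and transverse to $E$.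

\begin{remark}
For $(a,b)=(1,8)$ let $Y$ contain exactly $E_{(1,1)},\dots,E_{(1,8)}$. Then $\tilde N^2=9-4-7=-2$, $E_{(1,i)}^2=-2$ for $i\le7$, and $E_{(1,8)}^2=-1$. Adjunction gives $D\cdot D_i=D_i^2+2$, so $D\sim3L+E_{(1,8)}^*=F$ by \eqref{eq:expand}. The pencil of Section~\ref{sec:example} is $|-K_Y|$, and the excluded member is $D$.
\end{remark}

\subsection{Base points}

Bertini's theorem says that over $\mathbb C$ the general member of a linear system on a smooth variety is smooth away from the base locus. All members of $|F|$ pass through $q$, which does no harm. A base point in $Y\setminus D$ could be a singular point of every member, so we must exclude it. We do this on a member $C$ that is not yet known to be smooth, using the following facts about an integral curve $C$ on a smooth surface $Y$. The dualizing sheaf is the line bundle $\omega_C=(K_Y+C)|_C$, of degree $2p_a(C)-2$; a line bundle $\mathcal M$ has $\chi(\mathcal M)=\deg\mathcal M+1-p_a(C)$; and $H^1(C,\mathcal G)^*\cong\operatorname{Hom}(\mathcal G,\omega_C)$ for every coherent sheaf $\mathcal G$.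

\begin{lemma}\label{lem:base}
The only base point of $|F|$ is $q$.
\end{lemma}

\begin{proof}
Let $C\in|F|$ contain no component of $D$, and let $\mathcal L=F|_C$, a line bundle of degree $2g-1$ with $\chi(\mathcal L)=g$. Since $D$ cuts out on $C$ the smooth point $q$ with multiplicity one,
\[
\omega_C=(F-D)|_C=\mathcal L(-q).
\]
The sequence $0\to\mathcal O_Y\to\mathcal O_Y(F)\to\mathcal L\to0$ and $H^1(Y,\mathcal O_Y)=0$ show that every section of $\mathcal L$ comes from $H^0(Y,F)$.

Let $r$ be a base point of $|F|$, with ideal sheaf $\mathfrak m_r\subset\mathcal O_C$. Every section of $\mathcal L$ vanishes at $r$, so $h^0(\mathfrak m_r\mathcal L)=h^0(\mathcal L)\ge g$. The sequence $0\to\mathfrak m_r\mathcal L\to\mathcal L\to\mathbb C_r\to0$ gives $\chi(\mathfrak m_r\mathcal L)=g-1$. Hence $h^1(\mathfrak m_r\mathcal L)\ge1$, and by duality there is a nonzero homomorphism $\varphi\colon\mathfrak m_r\mathcal L\to\omega_C$. Both sheaves are torsion free of rank $1$ on an integral curve, so $\varphi$ is injective, with cokernel of finite length $\chi(\omega_C)-\chi(\mathfrak m_r\mathcal L)=(g-1)-(g-1)=0$. Thus $\varphi$ is an isomorphism and $\mathfrak m_r\cong\omega_C\otimes\mathcal L^{-1}=\mathcal O_C(-q)$.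

In particular $\mathfrak m_r$ is invertible, so $r$ is a smooth point of $C$, and $\mathcal O_C(r)\cong\mathcal O_C(q)$. If $r\ne q$, this line bundle of degree $1$ has one section vanishing only at $r$ and one vanishing only at $q$. They define a finite morphism $C\to\mathbb P^1$ of degree $1$. A finite birational morphism from an integral curve to a normal curve is an isomorphism, so $g=p_a(C)=0$, contrary to the assumption $g\ge1$.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:positive}]
By Bertini's theorem and Lemma~\ref{lem:base}, the general member of $|F|$ is smooth away from $q$. It lies outside the hyperplane, so it is smooth at $q$ as well.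
\end{proof}

\section{Genus zero and a Cremona reflection}\label{sec:zero}

For $g=0$ we have $F^2=-1$. Riemann--Roch still shows that $F$ is effective, but an effective class of negative square is not nef, the vanishing theorem does not apply, and the member found might contain $D$. Realizability in genus zero is also contained in \cite{FLMN}; we give a direct proof. It rests on a symmetry of the equation. From $Q(a,b)=a^2-b(7a-b)$ we see that for all integers $a,b$
\begin{equation}\label{eq:vieta}
Q(a,7a-b)=Q(a,b),\qquad\gcd(a,7a-b)=\gcd(a,b).
\end{equation}
We first show that this move and the exchange of $a$ and $b$ generate all solutions from the two in Section~\ref{sec:example}, and then that the move comes from geometry.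

\begin{lemma}\label{lem:fibonacci}
The coprime solutions $1\le a<b$ of $Q(a,b)=-9$ are the pairs obtained from $(1,2)$ and $(1,5)$ by iterating $\rho\colon(c,a)\mapsto(a,7a-c)$. They are the pairs $(F_{2k-1},F_{2k+3})$ with $k\ge0$, where $F_{-1}=1$.
\end{lemma}

\begin{proof}
The pairs $(1,2)$ and $(1,5)$ are solutions, and $\rho$ preserves the set of solutions by \eqref{eq:vieta}, the symmetry of $Q$, and the inequality $a<7a-c$ for $c<a$. Conversely, let $(a,b)$ be a solution. We argue by induction on $b$.

Suppose $b>a+9/a$, and put $c=7a-b$. Then $bc=a^2+9$, so $0<c<(a^2+9)/(a+9/a)=a$. By \eqref{eq:vieta}, $(c,a)$ is a coprime solution; its larger entry is $a<b$, and $(a,b)=\rho(c,a)$.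

Suppose $b\le a+9/a$, and put $k=b-a\ge1$, so that $k\le ka\le9$. The equation $Q(a,a+k)=-9$ reads $k^2+9=5a(a+k)$. For $a\ge2$ the right side is at least $20+10k>9k+9\ge k^2+9$, which is impossible. For $a=1$ we get $k^2-5k+4=0$, so $(a,b)$ is $(1,2)$ or $(1,5)$.

Finally, the two roots $\theta$ of $\theta^2=\theta+1$ satisfy $\theta^4=3\theta+2=\lambda^{\pm1}$, so $\theta^4+\theta^{-4}=7$, and Binet's formula gives $F_{n+4}+F_{n-4}=7F_n$. Hence $\rho(F_{n-4},F_n)=(F_n,F_{n+4})$. The starting pairs are $(F_{-1},F_3)$ and $(F_1,F_5)$, which give the even and the odd values of $k$.
\end{proof}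

Condition (ii) of Proposition~\ref{prop:dictionary} involves only the pair $(Y,D)$ and the component $E$, not the map to the plane. If the same pair is a corner blow-up of another nodal cubic in another plane, then the same curve $C$ has a second type. For this we need $\tilde N$ to be contractible. We have $\tilde N^2=9-4=5$ after the first blow-up, and six more blow-ups on $\tilde N$ make it a $(-1)$-curve; this is the geometric origin of the coefficient $7$.

\begin{lemma}\label{lem:reflection}
Let $a,b$ be coprime positive integers with $b<7a$. If there is a curve of type $(a,b)$, then there is a curve of type $(a,7a-b)$ with isomorphic strict transform.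
\end{lemma}

\begin{proof}
Let $Y_7$ be the corner blow-up with exceptional curves $E_i=E_{(1,i)}$, $1\le i\le7$: after blowing up $p$, each new center is the corner of the last exceptional curve with $\tilde N$ on the branch $\{y=0\}$. Put $E_0=\tilde N$. The boundary is the cycle $E_0,E_1,\dots,E_7$, with $E_0^2=9-4-6=-1$, $E_1^2=\dots=E_6^2=-2$ and $E_7^2=-1$.

Contract $E_0,E_1,\dots,E_6$ in this order. This is possible: for $0\le i\le5$, the curve $E_i$ meets $E_{i+1}$ once at the moment it is contracted, so the self-intersection of $E_{i+1}$ rises from $-2$ to $-1$. The result is a smooth rational projective surface of Picard number $8-7=1$, and the only such surface is $\mathbb P^2$. The image $N'$ of $E_7$ is the push-forward of the anticanonical boundary, hence an irreducible cubic. Before the last contraction the boundary consists of the smooth curves $E_6$ and $E_7$, meeting transversally in two points, so $N'$ has one node $p'$.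

Read the contractions backwards. The node $p'$ is blown up, which gives $E_6$ with vector $(1,1)$. One of the two corners of $E_6$ with the strict transform $E_7$ of $N'$ is the original corner $E_6\cap E_7$ of $Y_7$; the other is the image of $E_0\cup\dots\cup E_5$. Label the branches of $N'$ so that the latter lies on $\{y'=0\}$. Blowing it up gives $E_5$ with vector $(1,2)$. The next center is the corner of $E_5$ with $E_7$, again on $\{y'=0\}$, and gives $E_4$ with vector $(1,3)$; the same step repeats down to $E_0$. So $Y_7$ is a corner blow-up of $N'$ with the same boundary, and along the chain $E_0,\dots,E_7$ the vectors are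
\[
\begin{array}{l|cccccc}
 & E_0 & E_1 & E_2 & \cdots & E_6 & E_7\\ \hline
\text{vector for }N & (1,0) & (1,1) & (1,2) & \cdots & (1,6) & (1,7)\\
\text{vector for }N' & (1,7) & (1,6) & (1,5) & \cdots & (1,1) & (1,0)
\end{array}
\]
Here the entry $(1,0)$ is the vector of $E_0=\tilde N$ at the corner $E_0\cap E_1$ in the first row, and of $E_7=\tilde N'$ at the corner $E_6\cap E_7$ in the second. The second row is the image of the first under the linear map $T(a,b)=(a,7a-b)$.

A surface obtained from $Y_7$ by blowing up corners is a corner blow-up for both $N$ and $N'$, with the same boundary. By Lemma~\ref{lem:charts}(b) and induction, a curve created over a corner $E_i\cap E_{i+1}$ with $0\le i\le6$ has vectors $u$ for $N$ and $Tu$ for $N'$. The curves created over the eighth corner $E_7\cap E_0$ have vectors for $N$ of slope greater than $7$. Since $0<b<7a$, the curve $E_{(a,b)}$ is one of $E_1,\dots,E_6$ or lies over one of the first seven corners; in both cases its vector for $N'$ is $(a,7a-b)$.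

By Lemma~\ref{lem:charts}(d) and (e), there is a surface $Y$ obtained from $Y_7$ by blowing up corners that contains $E=E_{(a,b)}$. The strict transform $C\subset Y$ of a curve of type $(a,b)$ satisfies condition (ii) of Proposition~\ref{prop:dictionary}. Formula \eqref{eq:bezout} for $N'$ shows that $3$ divides $a+(7a-b)$, and the proposition, applied to $N'$, shows that $C$ is the strict transform of a curve of type $(a,7a-b)$ for $N'$. Lemma~\ref{lem:symmetry} transports it to $N$.
\end{proof}

For example, the tangent line has type $(1,2)$, and the lemma turns it into a curve of type $(1,5)$, the conic. With the branches exchanged the tangent line has type $(2,1)$, and the lemma turns it into a rational quintic of type $(2,13)$.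

\begin{proposition}\label{prop:zero}
Let $1\le a<b$ be coprime with $Q(a,b)=-9$. There is exactly one curve of type $(a,b)$, and its strict transform is a smooth rational curve.
\end{proposition}

\begin{proof}
Curves of types $(1,2)$ and $(1,5)$ were found in Section~\ref{sec:example}. If there is a curve of type $(c,a)$ with $c<a$, then there is one of type $(a,c)$ by Lemma~\ref{lem:symmetry}, and one of type $(a,7a-c)=\rho(c,a)$ by Lemma~\ref{lem:reflection}, since $c<7a$. Existence follows from Lemma~\ref{lem:fibonacci}.

By Proposition~\ref{prop:dictionary} the strict transform $C$ is an integral curve in $|F|$ with $p_a(C)=0$. The arithmetic genus is the genus of the normalization plus a positive contribution from each singular point, so $C$ is smooth and rational. Any $C'\in|F|$ has $C'\cdot C=F^2=-1<0$, so it contains $C$; then $C'-C$ is effective and linearly equivalent to $0$, so $C'=C$.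
\end{proof}

\begin{remark}
Lemma~\ref{lem:reflection} holds in every genus. It turns the smooth cubic $G_0=0$, read as a curve of type $(8,1)$, into an $(8,55)$-unicuspidal curve of degree $21$ and genus $1$. It does not replace Section~\ref{sec:positive}: the solution $(2,19)$ for $g=6$ has $19>7\cdot2$, so the lemma does not reduce it to a smaller pair.
\end{remark}

\section{Proofs of the geometric statements}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
By Proposition~\ref{prop:dictionary}, the map $C\mapsto\pi(C)$ is a bijection from the members of $|F|$ that contain no component of $D$ onto the curves of type $(a,b)$. It is the restriction of a linear embedding: since $-E_v^*$ is effective, multiplication by its section embeds $H^0(Y,F)$ into $H^0(Y,dL)=H^0(\mathbb P^2,\mathcal O(d))$. For $g\ge1$, Proposition~\ref{prop:positive} shows that these members form the complement of a hyperplane in $|F|\cong\mathbb P^g$, which is $\mathbb A^g$, and that the general one is smooth. For $g=0$, Proposition~\ref{prop:zero} gives a single smooth member. In both cases Proposition~\ref{prop:dictionary} shows that the image of a smooth member is smooth away from $p$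 and has genus $g$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $2\le a<b$. By the previous proof $|F|$ has a smooth member $C$ that is not a component of $D$, and by Proposition~\ref{prop:dictionary} the curve $\pi(C)$ is $(a,b)$-unicuspidal of genus $g$ and meets $N$ only at $p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $d=(a+b)/3$ and let $g$ be the integer defined by \eqref{eq:d}, as in Section~\ref{sec:corner}. An $(a,b)$-unicuspidal curve of degree $d$ has genus $g$ by \eqref{eq:genus}, so $g\ge0$ is necessary. It is sufficient by Theorem~\ref{thm:A}, whose curves have degree $d$. Now $g\ge1$ if and only if $Q(a,b)=9(2g-1)>0$, which for $a<b$ means $b/a>\lambda$. And $g=0$ if and only if $Q(a,b)=-9$, which by Lemma~\ref{lem:fibonacci} means $(a,b)=(F_{2k-1},F_{2k+3})$; the condition $a\ge2$ excludes exactly $k=0$ and $k=1$.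
\end{proof}

\section{The genera that occur}\label{sec:arith}

Substituting $b=3d-a$ in \eqref{eq:d} gives
\begin{equation}\label{eq:form}
f(a,d):=a^2-3ad+d^2=2g-1 ,
\end{equation}
and $\gcd(a,b)=\gcd(a,3d)$ equals $1$ if and only if $\gcd(a,d)=1$ and $3\nmid a$. So we ask which odd numbers are \emph{primitively represented} by $f$, that is, are values of $f$ at coprime integers.

Write $(A,B,C)$ for the integral form $AU^2+BUV+CV^2$, of discriminant $B^2-4AC$; the form $f=(1,-3,1)$ has discriminant $5$. Two forms are \emph{equivalent} if they differ by a substitution in $\mathrm{SL}_2(\mathbb Z)$. Equivalent forms have the same discriminant and primitively represent the same integers. A form that primitively represents $m$ is equivalent to a form $(m,B,C)$, because a primitive vector is the first vector of a basis, and the substitution $U\mapsto U+kV$ changes $B$ by $2km$.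

\begin{lemma}\label{lem:forms}
A positive odd integer $n$ is primitively represented by $f$ if and only if $n=5^{\epsilon}\prod p_i$ with $\epsilon\in\{0,1\}$ and all primes $p_i\equiv\pm1\pmod5$.
\end{lemma}

\begin{proof}
We first show that every form $\phi$ of discriminant $5$ is equivalent to $f$. The form $\phi$ does not primitively represent $0$, since a form $(0,B,C)$ has the discriminant $B^2\ne5$. Let $m$ be primitively represented with $|m|$ minimal. Then $\phi$ is equivalent to some $(m,B,C)$ with $|B|\le|m|$, and $|m|\le|C|$ because $C$ is the value at $(0,1)$. From $B^2\le|mC|$ and $B^2-4mC=5>0$ we get $mC<0$, so $B^2+4|mC|=5$ and $mC=-1$. Thus $\phi$ primitively represents $1$ and is equivalent to some $(1,B',C')$ with $B'$ odd. A substitution $U\mapsto U+kV$ makes $B'=-3$, and the discriminant forces $C'=1$.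

Consequently $f$ primitively represents $n$ if and only if there is a form $(n,h,l)$ of discriminant $5$, that is, if and only if $h^2\equiv5\pmod{4n}$ is solvable. Since $n$ is odd, we may treat the modulus $4$ and the prime powers dividing $n$ separately. Modulo $4$ any odd $h$ is a solution. The congruence is solvable modulo $5$ and not modulo $25$. Modulo a power of an odd prime $\ell\ne5$ it is solvable, by Hensel's lemma, if and only if $5$ is a square modulo $\ell$, and by quadratic reciprocity this means $\ell\equiv\pm1\pmod5$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]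
For $g=0$ see Lemma~\ref{lem:fibonacci}. Let $g\ge1$ and $n=2g-1$. A coprime solution of \eqref{eq:pell} gives a primitive representation \eqref{eq:form}, so the condition is necessary by Lemma~\ref{lem:forms}.

Conversely, let $n=f(a,d)$ with $\gcd(a,d)=1$. One of $a,d$ is prime to $3$, and $f$ is symmetric, so we may assume $3\nmid a$. Then $a$ and $b=3d-a$ are coprime integers, not necessarily positive, with $Q(a,b)=9n$. Define $u_0=a$, $u_1=b$, $u_{k+1}=7u_k-u_{k-1}$. By \eqref{eq:vieta} and the symmetry of $Q$, all pairs $(u_k,u_{k+1})$ are coprime with $Q(u_k,u_{k+1})=9n$. The recursion has characteristic roots $\lambda^{\pm1}$, so $u_k=\alpha\lambda^k+\beta\lambda^{-k}$ with real $\alpha,\beta$. If $\alpha=0$, the integers $u_k$ tend to $0$ and vanish for large $k$, which contradicts coprimality. Replacing all $u_k$ by $-u_k$ if necessary, we have $\alpha>0$, so $u_k$ is eventually strictly increasing and tends to infinity. This gives infinitely many coprime solutions with $2\le u_k<u_{k+1}$.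
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCG}
J\'ozsef Bodn\'ar, Daniele Celoria, Marco Golla,
\emph{Cuspidal curves and Heegaard Floer homology},
arXiv:1409.3282 (2014).

\bibitem{FLMN}
Fern\'andez de Bobadilla, Luengo, Melle-Hern\'andez, N\'emethi,
\emph{Classification of rational unicuspidal projective curves whose singularities have one Puiseux pair}.

\end{thebibliography}
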